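\title{The minimum number of $r$-cliques in a $K_s$-saturated graph}

\begin{abstract}
For $s>r\ge 3$ and every $n$ we determine the minimum number of copies of $K_r$ in an $n$-vertex $K_s$-saturated graph, and we show that the extremal graph is unique; for $n\ge s-1$ it is the join of $K_{s-2}$ with an independent set of $n-s+2$ vertices. For $n\ge s-1$ the bound holds for all $2\le r\le s-1$ under the sole assumption that every two non-adjacent vertices have a $K_{s-2}$ in their common neighborhood. The proof finds $n-s+2$ cliques of size $s-1$ that satisfy a Hall-type condition, attaches a generic vector to each of them, and counts dimensions in an exterior power.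
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite and simple. A graph $G$ is \emph{$F$-saturated} if it has no subgraph isomorphic to $F$, but joining any two non-adjacent vertices of $G$ creates a copy of $F$. In other words, $G$ is an edge-maximal $F$-free graph. Maximality forces structure: every non-edge must be accompanied by the rest of a copy of $F$. One way to measure how much is forced is to ask how few copies of a given graph $H$ can be present. Let $\operatorname{sat}(n,H,F)$ be the minimum number of copies of $H$ in an $n$-vertex $F$-saturated graph. We study complete graphs $H=K_r$ and $F=K_s$, and write $k_r(G)$ for the number of $r$-cliques (copies of $K_r$) in $G$. Only $r<s$ is of interest, since a $K_s$-saturated graph has no clique with $s$ or more vertices.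

The simplest case is $s=3$, $r=2$. In a $K_3$-saturated graph any two non-adjacent vertices have a common neighbor, so the graph is connected and has at least $n-1$ edges; with equality it is a tree of diameter at most $2$, that is, a star. To guess the analog of the star, note that every complete $(s-1)$-partite graph is $K_s$-saturated: a clique has at most one vertex in each part, and a new edge inside a part forms a $K_s$ with one vertex from each of the other $s-2$ parts. The number of $(s-1)$-cliques is the product of the part sizes, which suggests making the parts as unbalanced as possible. For $n\ge s-1$ this gives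
\[
S_{n,s}=K_{s-2}\vee\overline{K_{n-s+2}},
\]
where $\overline{H}$ is the complement of $H$ and the join $H\vee H'$ is obtained from disjoint copies of $H$ and $H'$ by adding all edges between them. An $r$-clique of $S_{n,s}$ uses no vertex or one vertex of the independent part, so
\[
k_r(S_{n,s})=g_r(n):=\binom{s-2}{r}+(n-s+2)\binom{s-2}{r-1}.
\]
For $r\ge 3$ the optimality of $S_{n,s}$ cannot be read off from an edge count: a graph with many more edges than $S_{n,s}$ may have fewer triangles, as complete bipartite graphs show, and one has to exclude that a dense saturated graph does better.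

The exact value of $\operatorname{sat}(n,K_r,K_s)$ has been determined for all sufficiently large $n$. The problem of determining it for all $n$, when $s>r\ge3$, comes from the paper of Chakraborti and Loh~\cite{CL}. The answer is that the guess is right for every $n$.

\begin{theorem}\label{thm:sat}
Let $s>r\ge 3$. Then
\[
\operatorname{sat}(n,K_r,K_s)=
\begin{cases}
\dbinom{s-2}{r}+(n-s+2)\dbinom{s-2}{r-1}, & n\ge s-1,\\[3mm]
\dbinom nr, & n\le s-1.
\end{cases}
\]
For every $n$ the extremal graph is unique: it is $K_{s-2}\vee\overline{K_{n-s+2}}$ for $n\ge s-1$, and $K_n$ for $n\le s-1$.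
\end{theorem}

The two formulas agree at $n=s-1$ by Pascal's rule. The proof never uses that $G$ is $K_s$-free; it uses only the following property.

\begin{quote}
$(*)$\quad Every two non-adjacent vertices of $G$ have a $K_{s-2}$ in their common neighborhood.
\end{quote}
Equivalently, adding any missing edge creates a \emph{new} copy of $K_s$.

\begin{theorem}\label{thm:main}
Let $s\ge3$ and $n\ge s-1$, and let $G$ be an $n$-vertex graph with property $(*)$. Then $k_r(G)\ge g_r(n)$ for all $2\le r\le s-1$. If equality holds for at least one such $r$, then $G\cong K_{s-2}\vee\overline{K_{n-s+2}}$.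
\end{theorem}

Thus a single graph minimizes $k_r$ for all $2\le r\le s-1$ at once, and it is the unique minimizer for each such $r$ separately. The case $r=2$ is the Erd\H{o}s--Hajnal--Moon theorem with uniqueness. Uniqueness does not extend beyond this range of $r$: every graph has $k_1(G)=n=g_1(n)$, and every $K_s$-saturated graph has $k_r(G)=0=g_r(n)$ for $r\ge s$.

\begin{proof}[Proof of Theorem~\ref{thm:sat} from Theorem~\ref{thm:main}]
If $n\le s-1$, no added edge can create a $K_s$, so a $K_s$-saturated graph has no non-edge; it is $K_n$ and has $\binom nr$ cliques of size $r$. Let $n\ge s-1$ and let $G$ be $K_s$-saturated. The $K_s$ created by joining non-adjacent vertices $x,y$ contains the edge $xy$, because $G$ is $K_s$-free, and its other $s-2$ vertices form a clique in the common neighborhood of $x$ and $y$. So $G$ has property $(*)$, and Theorem~\ref{thm:main} gives the lower bound and uniqueness. The bound is attained by $S_{n,s}$, which is complete $(s-1)$-partite and hence $K_s$-saturated.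
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. Throughout, $V$ is the vertex set of $G$, and
\[
d=s-1\ge 2,\qquad m=n-d+1\ge 1 .
\]
Then $(*)$ says that non-adjacent vertices have a $(d-1)$-clique in their common neighborhood, $S_{n,s}=K_{d-1}\vee\overline{K_m}$, and
\begin{equation}\label{eq:g}
g_r(n)=\binom{d-1}{r}+m\binom{d-1}{r-1}=\binom dr+(n-d)\binom{d-1}{r-1}.
\end{equation}

\section{The idea in small cases}\label{sec:idea}

\subsection*{Counting along a sequence of cliques}
A graph with property $(*)$ and $n\ge d$ has a $d$-clique through every vertex. Indeed, if $x$ has a non-neighbor $y$ and $K$ is a $(d-1)$-clique in their common neighborhood, then $K\cup\{x\}$ is a $d$-clique. So $G$ has a $d$-clique whether it is complete or not, and a vertex adjacent to all others can replace a vertex of any $d$-clique. Hence each vertex lies in at least $\binom{d-1}{r-1}$ cliques of size $r$, and $k_r(G)\ge\frac nr\binom{d-1}{r-1}$. For large $n$ this falls short of \eqref{eq:g} by a factor of about $r$. The loss comes from the possibility that the $d$-cliques found are nearly disjoint, so a sharp proof must use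 how they overlap.

The second expression in \eqref{eq:g} shows what overlap suffices. Call a sequence $Q_1,\dots,Q_m$ of $d$-cliques \emph{stacked} if each $Q_i$ with $i\ge2$ has exactly one vertex $x_i$ outside $Q_1\cup\dots\cup Q_{i-1}$. Then $Q_1$ contains $\binom dr$ cliques of size $r$, and each later $Q_i$ contains $\binom{d-1}{r-1}$ new ones, those through $x_i$; in total $k_r(G)\ge g_r(n)$. For $d=2$ a stacked sequence is a spanning tree grown edge by edge. For $d\ge3$ property $(*)$ offers no evident way to extend a partial sequence: if $y$ is covered, $x$ is not, and $xy$ is a non-edge, the clique $K$ in their common neighborhood need not consist of covered vertices. We therefore replace the ordering by a condition that does not mention order. For a family $\mathcal A$ of $d$-cliques let $V(\mathcal A)=\bigcup_{Q\in\mathcal A}Q$.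

\begin{definition}\label{def:spread}
A family $\mathcal F$ of $d$-cliques is \emph{well-spread} if
$|\mathcal A|\le|V(\mathcal A)|-(d-1)$ for every nonempty $\mathcal A\subseteq\mathcal F$.
\end{definition}

A well-spread family has at most $n-(d-1)=m$ members. For $d=2$ the well-spread families are the edge sets of forests: a cycle violates the inequality, and $q\ge1$ edges of a forest cover at least $q+1$ vertices. A stacked sequence is well-spread, because in any subfamily the member with the smallest index has $d$ vertices and each further member $Q_i$ adds its vertex $x_i$. The converse fails. In the octahedron $K_{2,2,2}$ with parts $\{1,1'\}$, $\{2,2'\}$, $\{3,3'\}$ (so $d=3$, $m=4$) consider the triangles $123$, $12'3'$, $1'23'$, $1'2'3$. Any one, two, three or four of them cover $3$, $5$, $6$, $6$ vertices, so the family is well-spread, but in any order the second triangle brings two new vertices.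

Section~\ref{sec:family} shows that $(*)$ yields a well-spread family of $m$ cliques. For $r=d$ this already proves the bound, as $g_d(n)=m$. For $r<d$ we must count the $r$-subsets of the members of the family without an ordering, and we do this by linear algebra.

\subsection*{Exterior powers}
Let $E$ be a real vector space of dimension $n$. The exterior power $\bigwedge^jE$ is spanned by the products $v_1\wedge\dots\wedge v_j$ with $v_i\in E$, which are linear in each factor and change sign when two factors are exchanged; $\bigwedge^0E=\mathbb R$. For any basis $f_1,\dots,f_n$ of $E$, the \emph{monomials} $f_{i_1}\wedge\dots\wedge f_{i_j}$ with $i_1<\dots<i_j$ form a basis of $\bigwedge^jE$. For subspaces $A\subseteq\bigwedge^aE$ and $B\subseteq\bigwedge^bE$, we write $A\wedge B$ for the span of the products $\alpha\wedge\beta$ with $\alpha\in A$, $\beta\in B$; for a subspace $W\subseteq E$, we write $\bigwedge^jW$ for the span of the products of $j$ vectors from $W$. If $E=U+W$ and $j\ge1$, then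
\begin{equation}\label{eq:split}
\textstyle\bigwedge^jE=\bigwedge^jW+U\wedge\bigwedge^{j-1}E,
\end{equation}
as one sees by expanding $(u_1+w_1)\wedge\dots\wedge(u_j+w_j)$: every term except $w_1\wedge\dots\wedge w_j$ has a factor from $U$.

Take $E=\mathbb R^V$ with standard basis $(e_v)_{v\in V}$. For $P\subseteq V$ let $E_P$ be the span of the $e_v$ with $v\in P$, and let $e_P$ be the product of these $e_v$ in a fixed order. The span $D_j$ of the monomials $e_P$ over all $j$-cliques $P$ of $G$ has dimension $k_j(G)$. A lower bound for $k_j(G)$ follows if we find a subspace of known small dimension whose sum with $D_j$ is $\bigwedge^jE$.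

The extremal graph tells us which subspace to try. In $K_{d-1}\vee\overline{K_m}$ a $j$-set fails to be a clique exactly when it has two vertices in the independent set $\{x_1,\dots,x_m\}$. So if $U$ is the span of $e_{x_1},\dots,e_{x_m}$, then
\begin{equation}\label{eq:I}
\textstyle I_j:=\bigwedge^2U\wedge\bigwedge^{j-2}E\qquad(j\ge2)
\end{equation}
is a complement of $D_j$. A general graph has no such independent set. What survives of $x_i$ is that it lies in a $d$-clique $Q_i$, so we replace $e_{x_i}$ by a vector $a_i$ supported on $Q_i$ and let $U$ be the span of $a_1,\dots,a_m$.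

\begin{example}\label{ex:five}
Let $d=3$, $r=2$, $n=5$, so $m=3$ and $g_2(5)=7$. Let $G$ be the union of the triangles $Q_1=123$, $Q_2=234$, $Q_3=345$; its non-edges are $14$, $15$, $25$. Put
\[
a_1=e_1+e_2+e_3,\qquad a_2=e_2+e_3+e_4,\qquad a_3=e_3+e_4+e_5 .
\]
Then $I_2=\bigwedge^2U$ is spanned by the three products $a_i\wedge a_j$, and modulo $D_2$
\[
a_1\wedge a_2\equiv e_1\wedge e_4,\qquad a_2\wedge a_3\equiv e_2\wedge e_5,\qquad
a_1\wedge a_3\equiv e_1\wedge e_4+e_1\wedge e_5+e_2\wedge e_5 .
\]
So $D_2+I_2=\bigwedge^2E$ and $k_2(G)\ge\binom52-\binom32=7$: the pairs of triangles pay for the non-edges. The reason this works can be stated without listing non-edges. We have $E=U+E_{Q_i}$ for each $i$: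
\begin{align*}
i=1:&\quad e_4=a_2-e_2-e_3,\quad e_5=(a_3-a_2)+e_2;\\
i=2:&\quad e_1=a_1-e_2-e_3,\quad e_5=a_3-e_3-e_4;\\
i=3:&\quad e_2=a_2-e_3-e_4,\quad e_1=(a_1-a_2)+e_4.
\end{align*}
Now $a_i$ lies both in $U$ and in $E_{Q_i}$. Writing any $v\in E$ as $u+w$ with $u\in U$ and $w\in E_{Q_i}$ gives $a_i\wedge v=a_i\wedge u+a_i\wedge w\in I_2+D_2$. Hence $U\wedge E\subseteq D_2+I_2$, and \eqref{eq:split} with $W=E_{Q_1}$ gives $\bigwedge^2E=D_2+I_2$ again.
\end{example}

The second argument uses no ordering. It needs only $E=U+E_{Q_i}$, and Section~\ref{sec:lower} shows that being well-spread secures this for generic $a_i$.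

\section{A well-spread family of $m$ cliques}\label{sec:family}

\begin{lemma}\label{lem:family}
Let $G$ have $n\ge d$ vertices and property $(*)$. Then $G$ has a well-spread family of $m=n-d+1$ cliques of size $d$.
\end{lemma}

For $d=2$ this says that $G$ has a spanning tree, and the proof imitates the usual one: a maximal forest splits into trees, every edge of $G$ lies inside the vertex set of one tree, and connectivity leaves room for one tree only. The subfamilies that meet the inequality of Definition~\ref{def:spread} with equality play the role of the trees. The new difficulty for $d\ge3$ is that their vertex sets may overlap, and connectivity must be replaced by a count.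

\begin{proof}
Let $\mathcal F$ be an inclusion-maximal well-spread family of $d$-cliques of $G$. It is nonempty, since $G$ has a $d$-clique and a single clique is well-spread: $1=d-(d-1)$. Call a nonempty $\mathcal A\subseteq\mathcal F$ \emph{tight} if $|\mathcal A|=|V(\mathcal A)|-(d-1)$. Singletons are tight.

\smallskip\noindent\emph{Step 1: the maximal tight subfamilies partition $\mathcal F$.}
Let $\mathcal A,\mathcal B$ be tight with $\mathcal A\cap\mathcal B\ne\emptyset$. Since $V(\mathcal A\cup\mathcal B)=V(\mathcal A)\cup V(\mathcal B)$ and $V(\mathcal A\cap\mathcal B)\subseteq V(\mathcal A)\cap V(\mathcal B)$,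
\begin{align*}
|\mathcal A|+|\mathcal B|=|\mathcal A\cup\mathcal B|+|\mathcal A\cap\mathcal B|
&\le |V(\mathcal A\cup\mathcal B)|+|V(\mathcal A\cap\mathcal B)|-2(d-1)\\
&\le |V(\mathcal A)|+|V(\mathcal B)|-2(d-1)=|\mathcal A|+|\mathcal B| .
\end{align*}
The first inequality is the sum of the inequalities of Definition~\ref{def:spread} for $\mathcal A\cup\mathcal B$ and $\mathcal A\cap\mathcal B$, so both are equalities and $\mathcal A\cup\mathcal B$ is tight. Hence distinct maximal tight subfamilies are disjoint, and they cover $\mathcal F$ because singletons are tight. Call them $\mathcal F_1,\dots,\mathcal F_p$, where $p\ge1$, and call the sets $B_i=V(\mathcal F_i)$ \emph{blocks}. Then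
\begin{equation}\label{eq:size}
|\mathcal F|=\sum_{i=1}^p\bigl(|B_i|-(d-1)\bigr)=p+\sum_{i=1}^p\bigl(|B_i|-d\bigr).
\end{equation}

\smallskip\noindent\emph{Step 2: $|B_i\cap B_j|\le d-2$ for $i\ne j$.}
Otherwise $|B_i\cup B_j|\le|B_i|+|B_j|-(d-1)$, and
\[
|\mathcal F_i|+|\mathcal F_j|=|\mathcal F_i\cup\mathcal F_j|\le|B_i\cup B_j|-(d-1)\le|B_i|+|B_j|-2(d-1)=|\mathcal F_i|+|\mathcal F_j| .
\]
Then $\mathcal F_i\cup\mathcal F_j$ is tight, contrary to the maximality of $\mathcal F_i$.

\smallskip\noindent\emph{Step 3: every $d$-clique $Q$ of $G$ lies in exactly one block.}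
Uniqueness holds by Step~2, and existence by Step~1 if $Q\in\mathcal F$. If $Q\notin\mathcal F$, then $\mathcal F\cup\{Q\}$ is not well-spread. A violating subfamily contains $Q$ and is not $\{Q\}$, so it is $\mathcal A\cup\{Q\}$ with $\emptyset\ne\mathcal A\subseteq\mathcal F$, and
\[
|\mathcal A|+1>|V(\mathcal A)\cup Q|-(d-1)\ge|V(\mathcal A)|-(d-1)\ge|\mathcal A| .
\]
All terms are integers, so the last two inequalities are equalities: $Q\subseteq V(\mathcal A)$ and $\mathcal A$ is tight. Some $\mathcal F_i$ contains $\mathcal A$, and $Q\subseteq B_i$.

\smallskip\noindent\emph{Step 4: two $d$-cliques that share $d-1$ vertices lie in the same block.}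
Their blocks share at least $d-1$ vertices, so they coincide by Step~2.

\smallskip\noindent\emph{Step 5: both ends of every non-edge $xy$ lie in a common block.}
This is where $(*)$ enters: if $K$ is a $(d-1)$-clique in the common neighborhood of $x$ and $y$, Step~4 applies to $K\cup\{x\}$ and $K\cup\{y\}$.

\smallskip\noindent\emph{Step 6: the count.}
By \eqref{eq:size} we need a lower bound for $\sum_i(|B_i|-d)$. This sum bounds the number of vertices deleted when each block is cut down to a $d$-clique, and by Step~5 no non-edge survives the deletion. Precisely, choose $P_i\in\mathcal F_i$ for each $i$ and put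
\[
X=V\setminus\bigcup_{i=1}^p(B_i\setminus P_i),
\]
so that $X\cap B_i\subseteq P_i$ for all $i$ and $|X|\ge n-\sum_i(|B_i|-d)$. The set $X$ is a clique: two non-adjacent vertices of $X$ would lie in some $B_i$ by Step~5, hence in the clique $P_i$. Since $G$ may contain large cliques, we must still show $|X|\le d$. Suppose $|X|\ge d+1$. All $d$-subsets of $X$ are $d$-cliques, and one can pass from any such $Q$ to any other $Q'$ by repeatedly exchanging a vertex outside $Q'$ for a missing vertex of $Q'$. By Steps~3 and~4 they all lie in one block $B_j$. Then $X\subseteq B_j$, so $X\subseteq P_j$, contradicting $|P_j|=d$.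

Thus $\sum_i(|B_i|-d)\ge n-d$, and \eqref{eq:size} gives $|\mathcal F|\ge p+n-d\ge m$. A well-spread family has at most $m$ members, so $|\mathcal F|=m$.
\end{proof}

The last line also forces $p=1$: as for spanning trees, there is a single block.

\section{The lower bound}\label{sec:lower}

In this section $G$ is any $n$-vertex graph with a well-spread family $\{Q_1,\dots,Q_m\}$ of $d$-cliques; property $(*)$ is not used. We want vectors $a_i\in E_{Q_i}$ whose span $U$ satisfies $E=U+E_{Q_i}$ for all $i$. We prove a little more: $U$ is a complement of $E_T$ for every set $T$ of $d-1$ vertices. Since $m+(d-1)=n$, this asks that a square matrix with a prescribed pattern of zeros be nonsingular, which for generic entries is a matching problem. Recall Hall's theorem: finite sets $A_1,\dots,A_m$ have distinct representatives $\sigma(i)\in A_i$ if and only if $|\bigcup_{i\in L}A_i|\ge|L|$ for all $L\subseteq\{1,\dots,m\}$.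

\begin{lemma}\label{lem:generic}
There are vectors $a_i\in E_{Q_i}$, $1\le i\le m$, whose span $U$ has dimension $m$ and satisfies $E=U\oplus E_T$ for every $T\subseteq V$ with $|T|=d-1$. In particular $E=U+E_{Q_i}$ for every $i$.
\end{lemma}

\begin{proof}
Let $A$ be the matrix with rows $1,\dots,m$ and columns indexed by $V$ whose $(i,v)$ entry is an indeterminate $t_{iv}$ if $v\in Q_i$ and $0$ otherwise. Fix $T$, put $Y=V\setminus T$, so $|Y|=m$, and let $A_Y$ be the square submatrix with columns in $Y$. For nonempty $L\subseteq\{1,\dots,m\}$,
\[
\Bigl|\bigcup_{i\in L}(Q_i\cap Y)\Bigr|\ge\Bigl|\bigcup_{i\in L}Q_i\Bigr|-(d-1)\ge|L|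
\]
because the family is well-spread. By Hall's theorem there is a bijection $\sigma\colon\{1,\dots,m\}\to Y$ with $\sigma(i)\in Q_i$ for all $i$. The polynomial $\det A_Y$ is the sum of $\pm\prod_it_{i\sigma(i)}$ over all such bijections $\sigma$, and distinct bijections give distinct monomials, so $\det A_Y\ne0$. The product of these determinants over all $T$ is a nonzero real polynomial, so there are real values of the $t_{iv}$ at which no $\det A_Y$ vanishes. Fix such values and let $a_i=\sum_{v\in Q_i}t_{iv}e_v$ be the rows of $A$. If $\sum_i\lambda_ia_i\in E_T$, then $\lambda A_Y=0$ for the row vector $\lambda=(\lambda_1,\dots,\lambda_m)$, so $\lambda=0$. Hence the $a_i$ are linearly independent, $U\cap E_T=0$, and $E=U\oplus E_T$ since $m+(d-1)=n$. For the last statement take $T\subset Q_i$.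
\end{proof}

Fix such $a_i$ and $U$, and define $I_j$ by \eqref{eq:I}. Its codimension depends only on $\dim U$. Extend a basis of $U$ by $d-1$ further vectors to a basis of $E$. Expanding a product $u\wedge u'\wedge\omega$ with $u,u'\in U$ in this basis yields only monomials with at least two factors from the basis of $U$, and every such monomial lies in $I_j$. So these monomials form a basis of $I_j$, and counting the monomials with no factor or one factor from the basis of $U$ gives, by \eqref{eq:g},
\begin{equation}\label{eq:codim}
\dim\Bigl(\textstyle\bigwedge^jE/I_j\Bigr)=\dbinom{d-1}{j}+m\dbinom{d-1}{j-1}=g_j(n)\qquad(j\ge2).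
\end{equation}

\begin{proposition}\label{prop:lower}
For $2\le r\le d$ we have $D_r+I_r=\bigwedge^rE$, and hence $k_r(G)\ge g_r(n)$.
\end{proposition}

\begin{proof}
Write $E_i=E_{Q_i}$. Every $r$-subset of $Q_i$ is a clique, so $\bigwedge^rE_i\subseteq D_r$. By Lemma~\ref{lem:generic} and \eqref{eq:split} with $j=r-1\ge1$,
\[
\textstyle a_i\wedge\bigwedge^{r-1}E= a_i\wedge\bigwedge^{r-1}E_i+a_i\wedge U\wedge\bigwedge^{r-2}E\subseteq\bigwedge^rE_i+I_r\subseteq D_r+I_r,
\]
where we used $a_i\in E_i$ for the first summand and $a_i\in U$ for the second. The $a_i$ span $U$, so $U\wedge\bigwedge^{r-1}E\subseteq D_r+I_r$. By \eqref{eq:split} again, $\bigwedge^rE=\bigwedge^rE_1+U\wedge\bigwedge^{r-1}E\subseteq D_r+I_r$. Thus $D_r$ maps onto $\bigwedge^rE/I_r$, and $k_r(G)=\dim D_r\ge g_r(n)$ by \eqref{eq:codim}.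
\end{proof}

Lemma~\ref{lem:family} and Proposition~\ref{prop:lower} prove the inequality in Theorem~\ref{thm:main}.

\section{The case of equality}\label{sec:equality}

A well-spread family alone does not determine the extremal graph. The graph of Example~\ref{ex:five} has $7=g_2(5)$ edges and $3=g_3(5)$ triangles, but only one vertex of degree $4$, so it is not $K_2\vee\overline{K_3}$; it violates $(*)$, since $1$ and $5$ have only one common neighbor. So $(*)$ has to be used a second time. Property $(*)$ speaks about $d$-cliques, whereas equality is given for one $r$ that may be smaller than $d$. We therefore first push equality up from $r$ to $d$ and $d+1$, and then analyze the $d$-cliques.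

\subsection*{From degree $j$ to degree $j+1$}
Equality for $r$ means $D_r\cap I_r=0$. To compare consecutive degrees we need a map $\bigwedge^{j+1}E\to\bigwedge^jE$ that respects cliques. For a linear functional $\xi\in E^*$, the \emph{contraction} $\iota_\xi$ is the linear map given by
\[
\iota_\xi(v_0\wedge\dots\wedge v_j)=\sum_{i=0}^j(-1)^i\xi(v_i)\,v_0\wedge\dots\wedge v_{i-1}\wedge v_{i+1}\wedge\dots\wedge v_j;
\]
it is well defined because the right side is multilinear and alternating in $v_0,\dots,v_j$. Let $f_1,\dots,f_n$ be a basis of $E$ with dual basis $f_1^*,\dots,f_n^*$. Then $\iota_{f_i^*}$ kills the monomials without the factor $f_i$ and, up to sign, deletes $f_i$ from the others, whose images are distinct monomials. So $\iota_{f_i^*}\theta=0$ exactly when no monomial containing $f_i$ occurs in $\theta$. Two consequences for $\theta\in\bigwedge^{j+1}E$ with $j\ge0$ are: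
\begin{itemize}
\item[(a)] if $\iota_\xi\theta=0$ for all $\xi\in E^*$, then $\theta=0$;
\item[(b)] if $\iota_\xi\theta=0$ for all $\xi$ that vanish on $U$, then $\theta\in\bigwedge^{j+1}U$.
\end{itemize}
For (b), let $f_1,\dots,f_m$ be a basis of $U$ and use $\xi=f_i^*$ with $i>m$.

\begin{lemma}\label{lem:up}
If $j\ge2$ and $D_j\cap I_j=0$, then $D_{j+1}\cap I_{j+1}=0$.
\end{lemma}

\begin{proof}
For a $(j+1)$-clique $P$, the element $\iota_\xi e_P$ is a combination of the monomials $e_{P\setminus\{v\}}$, and the sets $P\setminus\{v\}$ are cliques. So $\iota_\xi D_{j+1}\subseteq D_j$ for every $\xi$. An arbitrary contraction may delete a factor from $U$ and so need not map $I_{j+1}$ into $I_j$; hence we proceed in two stages. Let $\theta\in D_{j+1}\cap I_{j+1}$.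

If $\xi$ vanishes on $U$, then $\iota_\xi(u\wedge u'\wedge\omega)=u\wedge u'\wedge\iota_\xi\omega\in I_j$ for $u,u'\in U$ and $\omega\in\bigwedge^{j-1}E$, since the two terms that delete $u$ or $u'$ have coefficient $0$. Therefore $\iota_\xi\theta\in D_j\cap I_j=0$, and (b) gives $\theta\in\bigwedge^{j+1}U$.

Now let $\xi\in E^*$ be arbitrary. Then $\iota_\xi\theta\in\bigwedge^jU$, and $\bigwedge^jU\subseteq I_j$ because $j\ge2$. Again $\iota_\xi\theta\in D_j\cap I_j=0$, and (a) gives $\theta=0$.
\end{proof}

\subsection*{Graphs with few $d$-cliques}

\begin{lemma}\label{lem:top}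
Let $G$ have $n\ge d$ vertices and property $(*)$. If $G$ is $K_{d+1}$-free and $k_d(G)\le n-d+1$, then $G\cong K_{d-1}\vee\overline{K_{n-d+1}}$.
\end{lemma}

The number of $d$-cliques is at least the rank of their incidence vectors. By $(*)$ every non-edge $xy$ gives two such vectors that differ only at $x$ and $y$, so the rank is governed by the components of $\overline G$.

\begin{proof}
Let $C_1,\dots,C_\ell$ be the vertex sets of the connected components of $\overline G$. Vertices in different $C_h$ are adjacent in $G$, so the cliques of $G$ are exactly the unions of cliques of $G[C_1],\dots,G[C_\ell]$. Let $\omega_h\ge1$ be the largest size of a clique in $G[C_h]$. Since $G$ has a $d$-clique and no $(d+1)$-clique, $\sum_h\omega_h=d$. Hence $\ell\le d$, and every $d$-clique $Q$ has $|Q\cap C_h|=\omega_h$ for all $h$, because $|Q\cap C_h|\le\omega_h$ and both sides sum to $d$.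

Let $R\subseteq\mathbb R^V$ be the span of the incidence vectors $\mathbf 1_Q$ of the $d$-cliques $Q$, and let $z\in R^\perp$. For a non-edge $xy$ and a $(d-1)$-clique $K$ as in $(*)$, subtracting $z\cdot\mathbf 1_{K\cup\{y\}}=0$ from $z\cdot\mathbf 1_{K\cup\{x\}}=0$ gives $z_x=z_y$. So $z$ takes a constant value $z_h$ on each $C_h$, and $z\cdot\mathbf 1_Q=0$ for a $d$-clique $Q$ reads $\sum_h\omega_hz_h=0$, a nontrivial linear condition. Thus $\dim R^\perp\le\ell-1$, and
\[
n-d+1\ \ge\ k_d(G)\ \ge\ \dim R\ \ge\ n-\ell+1\ \ge\ n-d+1 .
\]
Equality holds throughout, so $k_d(G)=n-d+1$ and $\ell=d$. Then all $\omega_h$ equal $1$, each $C_h$ is an independent set, and $G$ is complete $d$-partite. Write $|C_h|=1+b_h$ with $b_h\ge0$ and $\sum_hb_h=n-d$. Then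
\[
1+\sum_hb_h=k_d(G)=\prod_{h=1}^d(1+b_h)\ge1+\sum_hb_h+\sum_{h<h'}b_hb_{h'},
\]
since the remaining terms of the expanded product are nonnegative. So $b_hb_{h'}=0$ for $h\ne h'$, and at most one $b_h$ is nonzero. Thus $d-1$ parts are single vertices and the remaining part has $n-d+1$ vertices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality was proved in Section~\ref{sec:lower}. Suppose $k_r(G)=g_r(n)$ for some $2\le r\le d$, and take $U$ and $I_j$ as in that section. By Proposition~\ref{prop:lower} and \eqref{eq:codim}, the map $D_r\to\bigwedge^rE/I_r$ is a surjection between spaces of equal dimension, so its kernel $D_r\cap I_r$ is zero. By Lemma~\ref{lem:up} and induction, $D_j\cap I_j=0$ for all $j\ge r$. So $D_j$ embeds in $\bigwedge^jE/I_j$, and $k_j(G)\le g_j(n)$ for all $j\ge r$. Since $g_{d+1}(n)=0$ and $g_d(n)=n-d+1$, the graph $G$ is $K_{d+1}$-free and $k_d(G)\le n-d+1$. Lemma~\ref{lem:top} gives $G\cong K_{d-1}\vee\overline{K_{n-d+1}}=K_{s-2}\vee\overline{K_{n-s+2}}$.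
\end{proof}

\section{Weak saturation is not enough}\label{sec:weak}

A graph is \emph{weakly $K_s$-saturated} if its missing edges can be added one at a time, in some order, so that each added edge creates a new copy of $K_s$. Under $(*)$ every order works. For $r\ge3$ the bound of Theorem~\ref{thm:main} fails under this weaker hypothesis.

Let $s=4$, and let $H$ have vertices $a,b,c,x,y$ and edges $ab$, $ac$, $bc$, $xb$, $xc$, $ya$, $yx$. The non-edges are $ax$, $yb$, $yc$, and adding them in this order completes a $K_4$ on $\{a,b,c,x\}$, then on $\{y,a,x,b\}$, then on $\{y,a,x,c\}$. So $H$ is weakly $K_4$-saturated. But $y$ lies in no triangle, as its neighbors $a$ and $x$ are non-adjacent, and the only triangles are $abc$ and $xbc$; thus $k_3(H)=2<3=g_3(5)$. What breaks is Step~5 in the proof of Lemma~\ref{lem:family}: the vertex $y$ lies in no block, and there is no well-spread family of $m=3$ triangles.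

The example extends to all $s>r\ge3$, with $n=s+1$. The graph $H\vee K_{s-4}$ is weakly $K_s$-saturated, by the same three additions. For any graph $H'$ we have $k_r(H'\vee K_{s-4})=\sum_ik_i(H')\binom{s-4}{r-i}$, with $k_0=1$. The graphs $H$ and $K_2\vee\overline{K_3}$ both have $5$ vertices, $7$ edges and no $K_4$, and they have $2$ and $3$ triangles. Since $(K_2\vee\overline{K_3})\vee K_{s-4}=S_{s+1,s}$, we get
\[
k_r(H\vee K_{s-4})=g_r(s+1)-\binom{s-4}{r-3}<g_r(s+1)\qquad(3\le r\le s-1).
\]

\begin{thebibliography}{9}
\bibitem{CL}
Debsoumya Chakraborti and Po-Shen Loh,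
\emph{Minimizing the numbers of cliques and cycles of fixed size in an $F$-saturated graph},
arXiv:1907.01603 (2019).
\end{thebibliography}
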